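\title{A logarithmic bound for the Lane--Emden system in the plane, uniform in the exponents}

\begin{abstract}
Let $(u,v)$ be a positive solution of $-\Delta u=v^p$, $-\Delta v=u^q$ with zero Dirichlet data in a bounded planar domain $\Omega$ with $C^2$ boundary, where $p,q\ge1$ and $pq-1\ge\kappa>0$. We prove that $\|v\|_\infty\le C(1+\frac{\log q}{p})$ and $\|u\|_\infty\le C(1+\frac{\log p}{q})$ with $C$ depending only on $\kappa$ and $\Omega$. In particular both maxima are at most $C\log(pq)$, which settles in the affirmative a conjecture posed by Kamburov and Sirakov. On the disk the two bounds are attained up to a constant by every solution, and we determine the leading-order asymptotics of the maxima when $\frac{\log q}{p}\to\infty$. On an annulus, by contrast, radial solutions stay bounded for all exponents.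
\end{abstract}

\section{The question and the answer}

\subsection{The problem}

Throughout, $\Omega\subset\mathbb R^2$ is a bounded domain with $C^2$ boundary; no further smoothness is assumed. We study the Lane--Emden system
\begin{equation}\label{eq:LE}
\begin{cases}
-\Delta u=v^p,\quad u>0 &\text{in }\Omega,\\
-\Delta v=u^q,\quad v>0 &\text{in }\Omega,\\
u=v=0&\text{on }\partial\Omega,
\end{cases}
\end{equation}
and a \emph{solution} is a pair $u,v\in C^2(\Omega)\cap C(\overline\Omega)$ satisfying \eqref{eq:LE}. For a fixed $\kappa>0$ the exponents are assumed to satisfy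
\begin{equation}\label{eq:pq}
p\ge1,\qquad q\ge1,\qquad pq-1\ge\kappa .
\end{equation}

How do the maxima of $u$ and $v$ depend on the exponents? If $q$ is very large, the source $u^q$ is negligible where $u$ is below $1$ by a fixed amount and enormous where $u$ exceeds $1$ by a fixed amount, so it is not evident that the maxima remain under control as $p,q$ vary without bound. The following conjecture was posed in \cite{KS}: \emph{for every $\kappa>0$ and every $\Omega$ there is a constant $C=C(\kappa,\Omega)$ such that, under \eqref{eq:pq} alone, both maxima of every solution are bounded by $C\log(pq)$.} The following results are known, all under \eqref{eq:pq}.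
\begin{enumerate}
\item[(K1)] If $K\ge 1$ and $p\le Kq$ (resp.\ $q\le Kp$), then $\|u\|_\infty\le C$ (resp.\ $\|v\|_\infty\le C$) with $C=C(\kappa,K,\Omega)$.
\item[(K2)] If $\Omega$ is the unit disk, $p=1$ and $q\ge1+\kappa$, then $\|u\|_\infty\le C$ and $C^{-1}\log q\le\|v\|_\infty\le C\log q$ with $C=C(\kappa)$.
\item[(K3)] For every $\Omega$, if $p=1$ and $q\ge1+\kappa$, then both maxima are at most $C\log q$ with $C=C(\kappa,\Omega)$.
\end{enumerate}
So a logarithm is unavoidable in general, and by (K1) unbounded maxima can occur only when one exponent is far larger than the other. None of these results is used below.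

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $\Omega\subset\mathbb R^2$ be a bounded domain with $C^2$ boundary and $\kappa>0$. There is $C=C(\kappa,\Omega)$ such that every solution of \eqref{eq:LE} with exponents satisfying \eqref{eq:pq} satisfies
\[
\|v\|_\infty\le C\Big(1+\frac{\log q}{p}\Big),\qquad \|u\|_\infty\le C\Big(1+\frac{\log p}{q}\Big).
\]
\end{theorem}

\begin{corollary}[the conjecture]\label{cor:conj}
Under \eqref{eq:pq}, every solution satisfies $\|u\|_\infty\le C\log(pq)$ and $\|v\|_\infty\le C\log(pq)$ with $C=C(\kappa,\Omega)$.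
\end{corollary}

\begin{proof}
Since $p,q\ge1$ and $pq\ge1+\kappa$, we have $\frac{\log q}{p}\le\log(pq)$ and $1\le\frac{\log(pq)}{\log(1+\kappa)}$, hence $1+\frac{\log q}p\le\big(1+\frac1{\log(1+\kappa)}\big)\log(pq)$. The same holds with $p$ and $q$ exchanged.
\end{proof}

Theorem~\ref{thm:main} contains (K1) and (K3): if $p\le Kq$, then $\frac{\log p}q\le\log K+1$; and if $p=1$, then $\|u\|_\infty\le C$ and $\|v\|_\infty\le C(1+\log q)$. In all cases at most one component can be large, because one of $\frac{\log q}p$, $\frac{\log p}q$ is at most $1$.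

The bounds are of the right order on the disk, for every solution.

\begin{theorem}[the unit disk]\label{thm:disk}
Let $\Omega$ be the unit disk.
\begin{enumerate}
\item[(i)] For every $\kappa>0$ there is $c=c(\kappa)>0$ such that every solution with \eqref{eq:pq} satisfies
\[
\|v\|_\infty\ge c\Big(1+\frac{\log q}p\Big),\qquad\|u\|_\infty\ge c\Big(1+\frac{\log p}q\Big).
\]
\item[(ii)] If $p_n,q_n\ge1$, $\frac{\log q_n}{p_n}\to\infty$ and $(u_n,v_n)$ are solutions with exponents $p_n,q_n$, then
\[
\|v_n\|_\infty=(1+o(1))\,A_{p_n}\log q_n,\qquad A_p=\Big(\frac4{\Gamma(p+2)}\Big)^{1/p},\qquad \|u_n\|_\infty\to1 .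
\]
\end{enumerate}
\end{theorem}

For $p=1$ the first relation in (ii) reads $\|v\|_\infty\sim2\log q$. The statements are not empty:

\begin{proposition}[existence]\label{prop:exist}
If $p,q\ge1$ and $pq>1$, then \eqref{eq:LE} has a solution on every bounded domain with $C^2$ boundary. If the domain is rotationally symmetric about the origin, it has a radial solution.
\end{proposition}

The logarithmic lower bounds of Theorem~\ref{thm:disk} come from concentration of one of the sources at a point. Solutions that cannot concentrate at a point need not obey them: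

\begin{proposition}[an annulus]\label{prop:annulus}
On the annulus $\{1<|x|<2\}$ there is, for each $\kappa>0$, a constant $C(\kappa)$ that bounds both components of every radial solution, for all exponents with \eqref{eq:pq}.
\end{proposition}

Since radial solutions exist there for all $p,q\ge1$ with $pq>1$, the lower bounds of Theorem~\ref{thm:disk}(i) do not hold for all solutions on general domains.

\subsection{The mechanism in the smallest case}\label{sec:model}

Let $\Omega$ be the unit disk and $p=1$, and suppose that $u$ and $v$ are radial and decreasing in $|x|$. Put $N=u(0)$, $M=v(0)$, and let $C$ denote constants depending only on $\kappa$. Testing the equations with the first Dirichlet eigenfunction $\varphi$ gives (Lemma~\ref{lem:int} below)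
\[
\int v\,\varphi\le C,\qquad \int u^q\varphi\le C,\qquad N\ge C^{-1}.
\]

\emph{The plateau of $u$.} Since $-\Delta u=v\le M$, we have $u\ge N-\frac14M|x|^2$. Let $r=\min\{\frac12,(N/(qM))^{1/2}\}$: on $|x|\le r$ the function $u$ is at least $1-\frac1{4q}$ times its maximum, so $u^q\ge\frac34N^q$ there by Bernoulli's inequality. The bound on $\int u^q\varphi$ then gives $N^qr^2\le C$.

\emph{$v$ is flat on the plateau.} Since $-\Delta v=u^q\le N^q$, the value of $v$ at $|x|=r$ is at least $M-\frac14N^qr^2\ge M-C$. We may assume that this is at least $M/2$, as otherwise $M$ is bounded.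

\emph{Logarithmic growth.} In the variable $t=\log\frac1{|x|}$, the function $w(t)=v|_{|x|=e^{-t}}$ satisfies $w(0)=0$ and $w''=-e^{-2t}u^q\le0$. It is concave and increasing, and $w(\log\frac1r)\ge\frac M2$. Therefore $w(1)\ge \frac M2\min\{1,1/\log\frac1r\}$. On the other hand $v\ge w(1)$ on $|x|\le e^{-1}$, so $\int v\varphi\le C$ forces $w(1)\le C$. Hence
\[
M\le C\Big(1+\log\frac1r\Big)\le C\big(1+\log q+\log^+M\big),
\]
where we inserted the definition of $r$ and $N\ge C^{-1}$; here $\log^+=\max(\log,0)$. The term $\log^+M$ is absorbed on the left, and $M\le C(1+\log q)$.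

What changes for larger $p$? Now $r=\min\{\frac12,(N/(qM^p))^{1/2}\}$, and $\log\frac1r$ contains the term $\frac p2\log M$, which cannot be absorbed with a constant independent of $p$. But the integral bound is also stronger. Since $\varphi$ is bounded below on $|x|\le e^{-1}$, it now says $\int_1^\infty w^pe^{-2t}dt\le C$, and since $w$ is nondecreasing this gives $w(t)\le Ce^{2t/p}$ for $t\ge1$: the function $w$ stays bounded not only up to depth $t\approx1$ but up to depth $t\approx p$. By concavity and $w(0)=0$, its slope beyond that depth is at most $w(p)/p\le C/p$, so that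
\[
M\le C\Big(1+\frac1p\log\frac1r\Big)\le C\Big(1+\frac{\log q}p+\log^+M\Big),
\]
and the logarithm of $M$ can be absorbed again. This gain of a factor $\frac1p$ is the heart of the proof.

On a general domain there are two further points. First, $u$ and $v$ may have their maxima at different points. The plateau is then found near the maximum point of $u$ and the growth argument is run at the maximum point of $v$; only the bound for the number $N^qr^2$ passes from one point to the other, and means over circles replace radial values. Second, the weight $\varphi$ vanishes on $\partial\Omega$, so the integral bounds are useless near the boundary, and one must know that the maximum points stay at a distance from $\partial\Omega$ that does not depend on the exponents. This is done in Section~\ref{sec:boundary} by moving lines after an inversion. Section~\ref{sec:main} proves Theorem~\ref{thm:main}; the remaining sections prove Proposition~\ref{prop:exist}, Theorem~\ref{thm:disk} and Proposition~\ref{prop:annulus}.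

\subsection{Notation} We write $N=\|u\|_\infty$, $M=\|v\|_\infty$ and $d(x)=\operatorname{dist}(x,\partial\Omega)$. The letters $C,c$ denote positive constants that depend only on $\kappa$ and $\Omega$ and may change from line to line; constants with an index are fixed. The problem \eqref{eq:LE}, \eqref{eq:pq} is invariant under the exchange $(u,p)\leftrightarrow(v,q)$, to which we refer as \emph{symmetry}.

\section{Integral bounds}

We first record regularity. Since $v^p,u^q\in C(\overline\Omega)$, the $L^s$-theory for $C^2$ domains \cite[Theorem~9.15]{GT} solves $-\Delta\tilde u=v^p$ and $-\Delta\tilde v=u^q$ in $W^{2,s}(\Omega)\cap W^{1,s}_0(\Omega)$ for every $s\in(1,\infty)$. The differences $\tilde u-u$, $\tilde v-v$ are harmonic in $\Omega$, continuous on $\overline\Omega$ and zero on $\partial\Omega$, so they vanish. Thus $u,v\in W^{2,s}\cap W^{1,s}_0(\Omega)$ for all $s<\infty$, which justifies the integrations by parts below.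

Let $\varphi>0$ be the first Dirichlet eigenfunction of $-\Delta$ in $\Omega$, normalized by $\int_\Omega\varphi=1$, and $\lambda$ its eigenvalue. By \eqref{eq:pq}, $pq\ge1+\kappa$ and hence $pq-1\ge\frac\kappa{1+\kappa}pq$. Since $p+1\le2p\le 2pq$ and likewise for $q$, we obtain
\begin{equation}\label{eq:sigma}
\frac{p+1}{pq-1}\le\sigma,\qquad\frac{q+1}{pq-1}\le\sigma,\qquad\text{where }\ \sigma=\frac{2(1+\kappa)}\kappa .
\end{equation}

\begin{lemma}\label{lem:int}
Every solution with \eqref{eq:pq} satisfies $\int_\Omega v^p\varphi\le C$, $\int_\Omega u^q\varphi\le C$, $N\ge c$ and $M\ge c$.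
\end{lemma}

\begin{proof}
Put $A=\int u\varphi$ and $B=\int v\varphi$. Integrating by parts and using Jensen's inequality for the probability measure $\varphi\,dx$ (here $p,q\ge1$ enters),
\[
\lambda A=\int v^p\varphi\ge B^p,\qquad \lambda B=\int u^q\varphi\ge A^q .
\]
Hence $\lambda A\ge(A^q/\lambda)^p$, that is, $A^{pq-1}\le\lambda^{p+1}$, and $A\le\max(1,\lambda)^\sigma$ by \eqref{eq:sigma}. By symmetry $B\le\max(1,\lambda)^\sigma$. This bounds the two integrals, which equal $\lambda A$ and $\lambda B$.

For the lower bounds let $\tau$ solve $-\Delta\tau=1$ in $\Omega$, $\tau=0$ on $\partial\Omega$, and put $\tau_*=\max(1,\max\tau)$. Since $-\Delta(M^p\tau-u)=M^p-v^p\ge0$, the maximum principle gives $N\le\tau_*M^p$; by symmetry $M\le\tau_*N^q$. So $N\le\tau_*^{1+p}N^{pq}$, and $N\ge\tau_*^{-(p+1)/(pq-1)}\ge\tau_*^{-\sigma}$. By symmetry $M\ge\tau_*^{-\sigma}$.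
\end{proof}

In the proof of Theorem~\ref{thm:main} the condition $pq-1\ge\kappa$ is used only through \eqref{eq:sigma} in this lemma.

\section{The maximum points stay away from the boundary}\label{sec:boundary}

The goal of this section is the following lemma. What matters is that $\varepsilon$ depends on the geometry only.

\begin{lemma}\label{lem:bdry}
There is $\varepsilon=\varepsilon(\Omega)\in(0,1]$ such that, for all $p,q\ge1$ and every solution, $u$ and $v$ have no critical points in $\{x\in\Omega:d(x)<\varepsilon\}$. In particular their maximum points satisfy $d\ge\varepsilon$.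
\end{lemma}

If a neighborhood of $z\in\partial\Omega$ in $\overline\Omega$ can be reflected into $\Omega$ across a family of parallel lines, the moving line method shows that $u$ and $v$ increase as one enters the domain near $z$. Caps of a nonconvex domain cannot in general be reflected in this way. An inversion centered outside $\Omega$ repairs this: the image of $\Omega$ lies inside a disk and touches the circle at the image of $z$. In two dimensions the inversion is conformal up to orientation, so it only multiplies both right-hand sides by a weight, and the weight turns out to be monotone in the favorable direction. We therefore begin with moving lines for a weighted system.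

\subsection{Moving lines}

For a bounded domain $D\subset\mathbb R^2$ let $\Lambda=\sup_Dy_1$, and for $\mu\in\mathbb R$ put
\[
D_\mu=D\cap\{y_1>\mu\},\qquad T_\mu=\{y_1=\mu\},\qquad y^\mu=(2\mu-y_1,y_2).
\]

\begin{lemma}\label{lem:moving}
Let $\lambda_0<\Lambda$ be such that for every $\mu\in(\lambda_0,\Lambda)$
\begin{equation}\label{eq:H}
y^\mu\in D\quad\text{whenever }y\in\overline D,\ y_1>\mu .
\end{equation}
Let $h\in C(\overline D)$, $h>0$, with $h(y^\mu)\ge h(y)$ for $y\in D_\mu$, $\mu\in(\lambda_0,\Lambda)$. Let $U,V\in C^2(D)\cap C(\overline D)$ be positive in $D$ and zero on $\partial D$, with $-\Delta U=hV^p$, $-\Delta V=hU^q$ and $p,q\ge1$. Then $U(y^\mu)>U(y)$ and $V(y^\mu)>V(y)$ for $y\in D_\mu$, $\mu\in(\lambda_0,\Lambda)$. Moreover $\partial_1U<0$ and $\partial_1V<0$ in $D_{\lambda_0}$.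
\end{lemma}

\begin{proof}
Throughout, $\mu\in(\lambda_0,\Lambda)$. For $y\in\overline{D_\mu}$ set $w_\mu(y)=U(y^\mu)-U(y)$ and $z_\mu(y)=V(y^\mu)-V(y)$; by \eqref{eq:H} these are defined and continuous. In $D_\mu$, since $h(y^\mu)\ge h(y)$ and $V\ge0$,
\begin{equation}\label{eq:coop}
-\Delta w_\mu\ge h(y)\big(V(y^\mu)^p-V(y)^p\big)=a\,z_\mu,\qquad-\Delta z_\mu\ge b\,w_\mu,\qquad0\le a,b\le C_1 .
\end{equation}
Here $a$ is $h$ times the difference quotient of $s\mapsto s^p$ between $V(y)$ and $V(y^\mu)$ (and $a=0$ where $z_\mu=0$), $b$ is defined in the same way from $s\mapsto s^q$ and $U$, and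
$C_1=1+\max h\cdot\max(p\|V\|_\infty^{p-1},q\|U\|_\infty^{q-1})$ does not depend on $\mu$. The coefficients are bounded because $p,q\ge1$. That $C_1$ depends on the solution is harmless: it does not affect $\lambda_0$.

The boundary $\partial D_\mu$ is covered by $T_\mu$, where $w_\mu=z_\mu=0$, and $\partial D\cap\{y_1>\mu\}$, where $w_\mu,z_\mu>0$ by \eqref{eq:H}.

\emph{A maximum principle on small sets.} There is $\delta>0$, independent of $\mu$, such that if $D'\subset D_\mu$ is open, $|D'|<\delta$ and $w_\mu,z_\mu\ge0$ on $\partial D'$, then $w_\mu,z_\mu\ge0$ in $D'$. To see this let $R_D=\operatorname{diam}D$ and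
\[
T(y)=\frac1{2\pi}\int_{D'}\log\frac{R_D}{|y-x|}\,dx .
\]
This function is continuous, nonnegative on $\overline{D'}$, and smooth in $D'$ with $-\Delta T=1$. Among sets $D'$ of given area $\pi\rho^2$ the integral is largest for the disk of radius $\rho$ centered at $y$, because the integrand is decreasing in $|y-x|$; so
\[
T\le\int_0^\rho\log\frac{R_D}s\,s\,ds=\frac{\rho^2}2\Big(\log\frac{R_D}\rho+\frac12\Big),
\]
which is at most $\frac1{2C_1}$ if $\delta$ is small. Let $m=\sup_{D'}\max(w_\mu^-,z_\mu^-)$, where $f^-=\max(-f,0)$. By \eqref{eq:coop}, $-\Delta w_\mu\ge-C_1m$ in $D'$, so $w_\mu+C_1mT$ is superharmonic in $D'$ and nonnegative on $\partial D'$. Hence $w_\mu\ge-C_1mT\ge-\frac m2$. The same argument gives $z_\mu\ge-\frac m2$. So $m\le\frac m2$, and $m=0$.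

\emph{Positivity.} We claim: if $w_\mu,z_\mu\ge0$ in $D_\mu$, then $w_\mu,z_\mu>0$ in $D_\mu$. By \eqref{eq:coop} both functions are superharmonic. Let $Z$ be a component of $D_\mu$. A rightmost point of $\overline Z$ has $y_1>\mu$ and belongs to $\partial D_\mu$, hence to $\partial D\cap\{y_1>\mu\}$, where $w_\mu,z_\mu>0$. So neither function vanishes identically on $Z$, and the strong maximum principle gives the claim.

\emph{Moving the line.} For $\mu$ close to $\Lambda$ we have $|D_\mu|<\delta$, so $w_\mu,z_\mu\ge0$ by the principle with $D'=D_\mu$. Let $\lambda_*$ be the infimum of those $\mu\in(\lambda_0,\Lambda)$ such that $w_{\mu'},z_{\mu'}\ge0$ in $D_{\mu'}$ for all $\mu'\in(\mu,\Lambda)$, and suppose $\lambda_*>\lambda_0$. By continuity $w_{\lambda_*},z_{\lambda_*}\ge0$, hence $w_{\lambda_*},z_{\lambda_*}>0$ in $D_{\lambda_*}$. Choose a compact $K\subset D_{\lambda_*}$ with $|D_{\lambda_*}\setminus K|<\frac\delta2$. For all $\mu<\lambda_*$ close to $\lambda_*$ we have $w_\mu,z_\mu>0$ on $K$ and $|D_\mu\setminus K|<\delta$.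 The boundary of $D_\mu\setminus K$ lies in $\partial D_\mu\cup K$, where $w_\mu,z_\mu\ge0$, so the principle on small sets gives $w_\mu,z_\mu\ge0$ in $D_\mu$. This contradicts the choice of $\lambda_*$. So $\lambda_*=\lambda_0$, and $w_\mu,z_\mu>0$ in $D_\mu$ for all $\mu\in(\lambda_0,\Lambda)$.

Finally, $w_\mu$ is superharmonic and positive in $D_\mu$, zero on $T_\mu\cap D$, and of class $C^2$ near this set. Hopf's lemma gives $0<\partial_1w_\mu=-2\partial_1U$ on $T_\mu\cap D$, and in the same way $\partial_1V<0$ there. The sets $T_\mu\cap D$ with $\mu\in(\lambda_0,\Lambda)$ cover $D_{\lambda_0}$.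
\end{proof}

\subsection{Inversion at an exterior circle}

\begin{proof}[Proof of Lemma~\ref{lem:bdry}]
Let $\nu$ be the outer unit normal. We use two standard facts about compact $C^2$ boundaries. First, there is $R>0$ such that for every $z\in\partial\Omega$, with $c_z=z+R\nu(z)$, the closed disk of radius $R$ about $c_z$ meets $\overline\Omega$ only at $z$. Second, the signed distance $\rho$ to $\partial\Omega$, taken negative in $\Omega$ and positive outside $\overline\Omega$, is of class $C^2$ near the compact set $W=\{|\rho|\le\delta_0\}$ for some $\delta_0>0$, with $|\nabla\rho|=1$ in $W$ and $\nabla\rho=\nu$ on $\partial\Omega$.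

\emph{The transformed system.} Fix $z\in\partial\Omega$. Let $\iota(y)=y/|y|^2$, let $O_z$ be a rotation with $O_ze_1=-\nu(z)$, where $e_1=(1,0)$, and put
\[
F_z(y)=c_z+R\,O_z\iota(y),\qquad D=F_z^{-1}(\Omega).
\]
The map $F_z$ is a homeomorphism of $\mathbb R^2\setminus\{0\}$ onto $\mathbb R^2\setminus\{c_z\}$ with $F_z(e_1)=z$ and $|F_z(y)-c_z|=R/|y|$. Points of $\Omega$ have distance more than $R$ from $c_z$ and $\Omega$ is bounded, so $D\subset\{|y|<1\}$ and $0\notin\overline D$; consequently $\overline D=F_z^{-1}(\overline\Omega)$. Also $e_1\in\partial D$, so $\sup_Dy_1=1$. Since $DF_z(y)$ is $R|y|^{-2}$ times an orthogonal matrix, and the components of $F_z$ are harmonic, $U=u\circ F_z$ and $V=v\circ F_z$ satisfy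
\[
-\Delta U=hV^p,\qquad-\Delta V=hU^q,\qquad h(y)=R^2|y|^{-4},
\]
and $h$ is positive and continuous on $\overline D$. If $\mu>0$ and $y_1>\mu$, then
\begin{equation}\label{eq:refl}
|y^\mu|^2=|y|^2-4\mu(y_1-\mu)<|y|^2,
\end{equation}
so $h(y^\mu)\ge h(y)$ whenever $y,y^\mu\in D$.

\emph{The reflection condition, uniformly in $z$.} The idea is that near $e_1$ the set $D$ lies to the left of $\partial D$ in the direction $e_1$, on a neighborhood whose size does not depend on $z$, and that a thin cap of $D$ lies in this neighborhood because $D$ is contained in the unit disk.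

Let $Q=\{|y_1-1|<s_0,\ |y_2|<s_0\}$ with $0<s_0\le\frac14$. On the convex set $Q$ we have $|y|\ge\frac34$ and $\|D\iota(y)\|=|y|^{-2}\le2$, so $|F_z(y)-z|\le2R|y-e_1|\le2\sqrt2Rs_0$. Hence $F_z(Q)\subset W$ for all $z$ if $s_0$ is small. Put $\tilde\rho_z=\rho\circ F_z$ on $Q$. Then $D\cap Q=\{\tilde\rho_z<0\}$ and $\overline D\cap Q=\{\tilde\rho_z\le0\}$, and
\[
\partial_1\tilde\rho_z(y)=R\,\nabla\rho(F_z(y))\cdot O_zD\iota(y)e_1 .
\]
At $y=e_1$ we have $D\iota(e_1)e_1=-e_1$ and $-O_ze_1=\nu(z)$, so $\partial_1\tilde\rho_z(e_1)=R$. Let $\omega$ be a modulus of continuity of $\nabla\rho$ on $W$. For $y\in Q$,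
\[
|\partial_1\tilde\rho_z(y)-R|\le R\big(2\,\omega(2\sqrt2Rs_0)+|D\iota(y)e_1-D\iota(e_1)e_1|\big),
\]
and the right side tends to $0$ as $s_0\to0$, uniformly in $y\in Q$ and in $z$. We fix $s_0$, independent of $z$, so small that $\partial_1\tilde\rho_z\ge\frac R2>0$ on $Q$ for all $z$.

Choose $\lambda_0\in(0,1)$ with $2(1-\lambda_0)<s_0$ and $\sqrt{1-\lambda_0^2}<s_0$. Let $\mu\in(\lambda_0,1)$, $y\in\overline D$ and $y_1>\mu$. Then $|y|\le1$ gives $|y_2|\le\sqrt{1-y_1^2}<s_0$, and $1-s_0<2\lambda_0-1<2\mu-y_1<y_1\le1$. So $y$, $y^\mu$ and the segment between them lie in $Q$. As $\tilde\rho_z$ is strictly increasing in $y_1$ on $Q$, we get $\tilde\rho_z(y^\mu)<\tilde\rho_z(y)\le0$, that is, $y^\mu\in D$. This is \eqref{eq:H}.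

\emph{Conclusion.} By Lemma~\ref{lem:moving}, $\nabla U$ and $\nabla V$ do not vanish in $D\cap\{y_1>\lambda_0\}$. Put $\varepsilon=\min(1,R(1-\lambda_0))$, which depends only on $\Omega$. Let $x\in\Omega$ with $d(x)<\varepsilon$, let $z$ be a nearest boundary point and $y=F_z^{-1}(x)$. Since $F_z^{-1}(x)=R\,O_z^{-1}\iota(x-c_z)$ and $|\iota(a)-\iota(b)|=\frac{|a-b|}{|a||b|}$,
\[
|y-e_1|=\frac{R|x-z|}{|x-c_z||z-c_z|}\le\frac{|x-z|}R<1-\lambda_0 .
\]
Hence $y_1>\lambda_0$, and $\nabla u(x)\ne0$, $\nabla v(x)\ne0$.
\end{proof}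

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

By symmetry it suffices to bound $M$. Let $u(x_1)=N$ and $v(x_0)=M$. By Lemma~\ref{lem:bdry}, $d(x_0),d(x_1)\ge\varepsilon$. Since $\varphi$ is bounded below on $\{d\ge\varepsilon/2\}$, Lemma~\ref{lem:int} provides $C_2=C_2(\kappa,\Omega)\ge1$ with
\begin{equation}\label{eq:interior}
\int_{\{d\ge\varepsilon/2\}}u^q\le C_2,\qquad\int_{\{d\ge\varepsilon/2\}}v^p\le C_2 .
\end{equation}
We use that the mean $\bar f(s)$ of a $C^2$ function $f$ over a circle $\partial B_s(x)$, with $\overline{B_s(x)}\subset\Omega$, satisfies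
\begin{equation}\label{eq:mean}
\bar f'(s)=\frac1{2\pi s}\int_{B_s(x)}\Delta f,\qquad\bar f(0)=f(x).
\end{equation}
Set
\begin{equation}\label{eq:r}
r=\min\Big\{\frac\varepsilon2,\Big(\frac N{qM^p}\Big)^{1/2}\Big\}.
\end{equation}
Up to the cutoff $\frac\varepsilon2$, this is the scale on which the equation $-\Delta u=v^p\le M^p$ guarantees that $u$ drops, on average, by at most a fraction of order $\frac1q$ below its maximum, so that the average of $u^q$ remains comparable with $N^q$.

\medskip
\noindent\textbf{Step 1: the plateau of $u$.} We show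
\begin{equation}\label{eq:plateau}
N^qr^2\le C_2 .
\end{equation}
Let $\bar u(s)$ be the mean of $u$ over $\partial B_s(x_1)$. By \eqref{eq:mean}, $\bar u'(s)\ge-\frac12M^ps$, so $\bar u(s)\ge N-\frac14M^ps^2$ for $s\le\frac\varepsilon2$. Since $M^pr^2\le\frac Nq$ by \eqref{eq:r}, the mean of $u$ over $B_r(x_1)$ is at least $N-\frac14M^pr^2\ge N(1-\frac1{4q})$. By the inequalities of Jensen and Bernoulli, the mean of $u^q$ over $B_r(x_1)$ is at least $N^q(1-\frac1{4q})^q\ge\frac34N^q$. Since $B_r(x_1)\subset\{d\ge\varepsilon/2\}$, \eqref{eq:interior} gives $\frac34\pi r^2N^q\le C_2$, and \eqref{eq:plateau} follows.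

\medskip
\noindent\textbf{Step 2: $v$ is flat at scale $r$.} From here on we work at $x_0$; the only information carried over from $x_1$ is the bound \eqref{eq:plateau}. Let $\bar v(s)$ be the mean of $v$ over $\partial B_s(x_0)$ and $m(s)=\int_{B_s(x_0)}u^q\le\pi s^2N^q$. By \eqref{eq:mean}, $\bar v'(s)=-\frac{m(s)}{2\pi s}$, so
\begin{equation}\label{eq:flat}
\bar v(r)\ge M-\tfrac14N^qr^2\ge M-\tfrac14C_2 .
\end{equation}
If $M\le C_2$ there is nothing to prove. Assume from now on that $M>C_2$, so that $\bar v(r)\ge\frac M2$.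

\medskip
\noindent\textbf{Step 3: the gain of $\frac1p$.} Let $\ell=\log\frac{\varepsilon/2}r\ge0$. We show
\begin{equation}\label{eq:gain}
M\le C\Big(1+\frac\ell p\Big).
\end{equation}
Put $t_0=\log\frac2\varepsilon$ and $w(t)=\bar v(e^{-t})$ for $t\ge t_0$. Since $w'(t)=\frac1{2\pi}m(e^{-t})$ is nonnegative and nonincreasing in $t$, the function $w$ is nondecreasing and concave. Also $w(t_0)\ge0$ and $w(t_0+\ell)=\bar v(r)\ge\frac M2$. Hence, if $\ell>0$,
\begin{equation}\label{eq:concave}
w(t_0+s)\ge\frac M2\,\frac s\ell\qquad(0\le s\le\ell).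
\end{equation}
In the other direction, Jensen's inequality on circles, the substitution $\varrho=e^{-t}$ and \eqref{eq:interior} give, for every $t_1\ge t_0$,
\begin{align*}
C_2\ge\int_{B_{\varepsilon/2}(x_0)}v^p&\ge2\pi\int_0^{\varepsilon/2}\bar v(\varrho)^p\varrho\,d\varrho=2\pi\int_{t_0}^\infty w(t)^pe^{-2t}\,dt\\
&\ge2\pi w(t_1)^p\int_{t_1}^\infty e^{-2t}dt=\pi w(t_1)^pe^{-2t_1}.
\end{align*}
With $t_1=t_0+s$ and $C_3=\max(1,C_2e^{2t_0}/\pi)$ this yields
\begin{equation}\label{eq:depth}
w(t_0+s)\le C_3e^{2s/p}\qquad(s\ge0).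
\end{equation}
So $w$ is bounded up to depth $s=p$, which is where we compare \eqref{eq:depth} with \eqref{eq:concave}. If $\ell\le p$, take $s=\ell$ in \eqref{eq:depth}: $\frac M2\le C_3e^2$. If $\ell>p$, take $s=p$ in both: $\frac M2\frac p\ell\le C_3e^2$. In either case $M\le2e^2C_3(1+\frac\ell p)$.

\medskip
\noindent\textbf{Step 4: absorption.} If $r=\frac\varepsilon2$, then $\ell=0$. Otherwise, since $\frac\varepsilon2<1$ and $N\ge c$,
\[
\ell\le\log\frac1r=\tfrac12\big(\log q+p\log M-\log N\big)\le\tfrac12\big(\log q+p\log^+M+C\big).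
\]
In both cases \eqref{eq:gain} gives
\[
M\le C_4\Big(1+\frac{\log q}p+\log^+M\Big)
\]
with some $C_4=C_4(\kappa,\Omega)\ge1$. Since $\log M=\log\frac M{2C_4}+\log(2C_4)$, we have $\log^+M\le\frac M{2C_4}+\log(2C_4)$, and therefore
\[
M\le2C_4\Big(1+\log(2C_4)+\frac{\log q}p\Big)\le C\Big(1+\frac{\log q}p\Big).
\]
This completes the proof of Theorem~\ref{thm:main}. \hfill$\square$

\begin{remark}
The proof uses dimension two in the following ways: the inversion multiplies both right-hand sides by a weight and creates no other terms; circular means of superharmonic functions are concave functions of $\log\frac1s$, where $s$ is the radius; and this logarithmic variable turns the scale $r$, a product of powers of $N$, $q$ and $M$, into $\frac12(\log q+p\log M-\log N)$.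
\end{remark}

\section{Existence}\label{sec:exist}

The system is obtained as the Euler--Lagrange equation of the norm of the solution operator between two Lebesgue spaces.

\begin{proof}[Proof of Proposition~\ref{prop:exist}]
Let $s=1+\frac1p\in(1,2]$ and let $G=(-\Delta)^{-1}$ with zero Dirichlet data. By the $L^s$-theory \cite[Theorem~9.15]{GT}, $G:L^s\to W^{2,s}\cap W^{1,s}_0$ is bounded, and since $s>1$ and the dimension is two, it is compact into $C(\overline\Omega)$. Consider
\[
S=\sup\{\|Gf\|_{L^{q+1}}:\|f\|_{L^s}\le1\}>0 .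
\]
A maximizing sequence has a weakly convergent subsequence in $L^s$, with limit $f$ say, and its images under $G$ converge uniformly to $Gf$. So $\|Gf\|_{q+1}=S$ with $\|f\|_s\le1$, and $\|f\|_s=1$ by homogeneity. Since $G|f|\ge|Gf|$ we may take $f\ge0$.

For $g\in L^s$ the quotient $\|G(f+\tau g)\|_{q+1}/\|f+\tau g\|_s$ is differentiable in $\tau$ and maximal at $\tau=0$, where its derivative is $S^{-q}\int(Gf)^qGg-S\int f^{s-1}g$. As $s-1=\frac1p$,
\[
S^{-(q+1)}\int(Gf)^q\,Gg=\int f^{1/p}g\qquad\text{for all }g\in L^s .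
\]
Since $G$ is symmetric, $f^{1/p}=S^{-(q+1)}G((Gf)^q)$. Put $U=Gf$ and $V=G(U^q)$, which are positive because $f\ge0$ and $f\not\equiv0$. Then
\[
-\Delta U=\mu V^p,\qquad-\Delta V=U^q,\qquad\mu=S^{-p(q+1)} .
\]
Here $U\in C(\overline\Omega)$, so $V\in W^{2,\theta}$ for all $\theta<\infty$ and $V\in C^1(\overline\Omega)$. Then $V^p\in C^1(\overline\Omega)$, so $U\in C^2(\Omega)\cap C^1(\overline\Omega)$, and by the same reasoning $V\in C^2(\Omega)$. Since $pq>1$, we can choose $a>0$ with $a^{pq-1}=\mu$. Then $u=aU$, $v=a^qV$ solve \eqref{eq:LE}: indeed $-\Delta u=a\mu V^p=a^{pq}V^p=v^p$ and $-\Delta v=a^qU^q=u^q$.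

If $\Omega$ is rotationally symmetric, $G$ maps radial functions to radial functions. We then run the argument in the weakly closed subspace of radial $f,g\in L^s$. The function $f^{1/p}-S^{-(q+1)}G((Gf)^q)$ is radial and orthogonal to all radial $g$, so it vanishes, and we obtain a radial solution.
\end{proof}

\section{The unit disk: exact size of the maxima}

In this section $\Omega$ is the unit disk. Every solution is radial and strictly decreasing in $|x|$. Indeed, with any direction in the role of $e_1$, Lemma~\ref{lem:moving} applies with $D=\Omega$, $h\equiv1$ and $\lambda_0=0$, since \eqref{eq:refl} shows \eqref{eq:H} for $\mu>0$. Letting $\mu\to0$ and using both $\pm e_1$, we see that $u$ and $v$ are symmetric about every line through $0$; and $\partial_1u,\partial_1v<0$ where $y_1>0$. Hence $N=u(0)$ and $M=v(0)$.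

\subsection{Heuristics}
Why the constant $A_p$? Suppose that $\frac{\log q}p$ is large and that almost all of the mass of $u^q$ sits at the scale $r\approx q^{-1/2}$. Outside this scale $v\approx\alpha\log\frac1{|x|}$, where $2\pi\alpha$ is the total mass, so $M\approx\alpha\log\frac1r\approx\frac\alpha2\log q$. The slope $\alpha$ is determined by $u$: by Green's formula
\[
N=\int_0^1\log\frac1s\,v(s)^ps\,ds\approx\int_0^\infty t(\alpha t)^pe^{-2t}dt=\alpha^p2^{-p-2}\Gamma(p+2)=\Big(\frac\alpha{2A_p}\Big)^p,
\]
and $N\to1$ because $N^q$ lies between powers of $q$. So $\alpha\approx2A_p$ and $M\approx A_p\log q$. The proof makes this precise. The integral above lives at depths $t$ of order $p$, while the concentration takes place at depth $\frac12\log q$; the hypothesis $\frac{\log q}p\to\infty$ separates the two.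

\subsection{Proof of Theorem~\ref{thm:disk}(ii)}
We drop the index $n$ and put $X=\frac{\log q}p\to\infty$. Then $q=e^{pX}\to\infty$, eventually $q\ge p$, and \eqref{eq:pq} holds with $\kappa=1$ since $pq-1\ge q-1\ge 1$. From now on $n$ is large, $C,c$ are absolute constants, and $\varepsilon,C_2,r$ are those of Section~\ref{sec:main} for the unit disk and $\kappa=1$, with $x_0=x_1=0$. By Lemma~\ref{lem:int} and Theorem~\ref{thm:main}, $c\le N\le C$ and $c\le M\le CX$. Hence
\begin{equation}\label{eq:Mp}
\frac{p|\log M|}{\log q}=\frac{|\log M|}X\to0,\qquad\text{that is,}\quad M^p=q^{o(1)} .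
\end{equation}
Let $w(t)=v|_{|x|=e^{-t}}$ for $t\ge0$ and $m(s)=\int_{B_s}u^q$, where $B_s=B_s(0)$. As in Section~\ref{sec:main}, $w'(t)=\frac1{2\pi}m(e^{-t})$, so $w$ is nondecreasing and concave, and now $w(0)=0$. With
\[
\alpha=w'(0)=\frac1{2\pi}\int_\Omega u^q
\]
we have $w(t)\le\alpha t$, and $\frac{w(t)}t$ is nonincreasing.

\medskip
\noindent\textbf{(a) A formula for $N$ and the size of $A_p$.} Since $u'(\varrho)=-\frac1\varrho\int_0^\varrho v^ps\,ds$ and $u(1)=0$, integration over $\varrho\in(0,1)$ gives
\begin{equation}\label{eq:N}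
N=\int_0^1\log\frac1s\,v(s)^ps\,ds=\int_0^\infty t\,w(t)^pe^{-2t}\,dt .
\end{equation}
For $x\ge1$ we have $\Gamma(x+1)\le\max_{t>0}(t^xe^{-t/2})\int_0^\infty e^{-t/2}dt=2(2x/e)^x$. With $x=p+1$ and $p+1\le2p$, $(p+1)^{1/p}\le2$, this gives $\Gamma(p+2)\le(Cp)^p$. Also $\Gamma(p+2)\ge\int_p^\infty t^{p+1}e^{-t}dt\ge p^{p+1}e^{-p}\ge (p/e)^p$. Since $1\le4^{1/p}\le4$,
\begin{equation}\label{eq:Ap}
\frac cp\le A_p\le\frac Cp .
\end{equation}

\medskip
\noindent\textbf{(b) $w(p)\ge c_2$ for an absolute $c_2\in(0,1)$.} We have $w(t)\le w(p)$ for $t\le p$ and $w(t)\le w(p)\frac tp$ for $t\ge p$. So \eqref{eq:N} gives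
\[
c\le N\le w(p)^p\Big[\frac14+p^{-p}\,\Gamma(p+2)\,2^{-p-2}\Big]\le(Cw(p))^p,
\]
and taking $p$-th roots, with $p\ge1$, proves the claim.

\medskip
\noindent\textbf{(c) Decay of $u^q$.} By (b), $v\ge c_2$ for $|x|\le e^{-p}$. There $u'(\varrho)\le-\frac12c_2^p\varrho$, so $u(\varrho)\le N-\frac14c_2^p\varrho^2$ for $\varrho\le e^{-p}$. Fix $\eta\in(0,1)$ and set $r_\eta=q^{-(1-\eta)/2}$. Then $r_\eta\le e^{-p}$ as soon as $X\ge\frac2{1-\eta}$. Moreover $c_2^p=q^{-|\log c_2|/X}\ge q^{-\eta/4}$ for large $n$. As $u$ is decreasing and $N\le C$, for $\varrho\ge r_\eta$ and large $n$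
\[
u(\varrho)^q\le u(r_\eta)^q\le N^q\Big(1-\frac{c_2^pr_\eta^2}{4N}\Big)^q\le N^q\exp\Big(-\frac{q^\eta c_2^p}{4N}\Big)\le N^q\exp(-q^{\eta/2}).
\]

\medskip
\noindent\textbf{(d) Upper bound for $N^q$.} By \eqref{eq:plateau}, \eqref{eq:r} and \eqref{eq:Mp}, $N^q\le C_2\max\big(\frac4{\varepsilon^2},\frac{qM^p}N\big)\le q^{1+o(1)}$.

\medskip
\noindent\textbf{(e) $w$ is nearly linear.} By (c) and (d), $\int_{r_\eta<|x|<1}u^q\le\pi q^{1+o(1)}\exp(-q^{\eta/2})\le\exp(-q^{\eta/4})$ for large $n$. On the other hand $\alpha\ge\frac{w(p)}p\ge\frac{c_2}p\ge\frac{c_2}{\log q}$, since $X\ge1$ for large $n$. So with $L_\eta=\frac{1-\eta}2\log q$, that is, $e^{-L_\eta}=r_\eta$, we get for $0\le t\le L_\eta$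
\[
m(e^{-t})\ge m(r_\eta)\ge2\pi\alpha-\exp(-q^{\eta/4})\ge2\pi\alpha(1-\delta_n),\qquad\delta_n=\frac{\log q}{2\pi c_2}\exp(-q^{\eta/4})\to0 .
\]
Integrating $w'$,
\begin{equation}\label{eq:linear}
\alpha(1-\delta_n)t\le w(t)\le\alpha t\qquad(0\le t\le L_\eta).
\end{equation}

\medskip
\noindent\textbf{(f) $N\to1$.} By (e), $\frac c{\log q}\le2\pi\alpha(1-\delta_n)\le m(r_\eta)\le\pi q^{-(1-\eta)}N^q$, so $N^q\ge cq^{1-\eta}/\log q\ge1$ for large $n$. With (d), $1\le N\le q^{(1+o(1))/q}\to1$.

\medskip
\noindent\textbf{(g) $\alpha=(1+o(1))\,2A_p$.} Note that $2^{-p-2}\Gamma(p+2)=(2A_p)^{-p}$. By \eqref{eq:N} and $w\le\alpha t$,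
\[
N\le\alpha^p\,2^{-p-2}\,\Gamma(p+2)=\Big(\frac\alpha{2A_p}\Big)^p .
\]
By \eqref{eq:N} and \eqref{eq:linear},
\[
N\ge(\alpha(1-\delta_n))^p2^{-p-2}\int_0^{2L_\eta}t^{p+1}e^{-t}dt\ge\Big(\frac{\alpha(1-\delta_n)}{2A_p}\Big)^p\Big(1-\frac{p+2}{2L_\eta}\Big).
\]
The last inequality is Markov's inequality for the probability density $t^{p+1}e^{-t}/\Gamma(p+2)$ on $(0,\infty)$, whose mean is $\frac{\Gamma(p+3)}{\Gamma(p+2)}=p+2$. Here $\frac{p+2}{2L_\eta}\le\frac{3p}{(1-\eta)\log q}=\frac3{(1-\eta)X}\to0$. Since $p\ge1$ and $N\to1$, taking $p$-th roots in both estimates gives the claim.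

\medskip
\noindent\textbf{(h) Conclusion.} \emph{Lower bound.} By \eqref{eq:linear} and (g), $M\ge w(L_\eta)\ge\alpha(1-\delta_n)L_\eta=(1-\eta+o(1))A_p\log q$.

\emph{Upper bound.} By \eqref{eq:Mp} and $c\le N\le C$, $\frac N{qM^p}=q^{-1+o(1)}\to0$, so $r^2=q^{-1+o(1)}$. By \eqref{eq:flat}, $M\le w(\log\frac1r)+C_2\le\alpha\log\frac1r+C_2=(1+o(1))A_p\log q+C_2$. By \eqref{eq:Ap}, $A_p\log q\ge cX\to\infty$, so $M\le(1+o(1))A_p\log q$.

Since $\eta\in(0,1)$ was arbitrary, (ii) is proved. \hfill$\square$

\subsection{Proof of Theorem~\ref{thm:disk}(i)}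
Suppose the bound for $v$ fails for some $\kappa$. Then there are solutions with exponents satisfying \eqref{eq:pq} and $\|v_n\|_\infty/(1+\frac{\log q_n}{p_n})\to0$. As $\|v_n\|_\infty\ge c(\kappa)$ by Lemma~\ref{lem:int}, $\frac{\log q_n}{p_n}\to\infty$. By (ii) and \eqref{eq:Ap}, $\|v_n\|_\infty\ge c\,\frac{\log q_n}{p_n}$ for large $n$, a contradiction. The bound for $u$ follows by symmetry. \hfill$\square$

\section{The annulus: radial solutions stay bounded}

\begin{proof}[Proof of Proposition~\ref{prop:annulus}]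
Let $t=\log|x|\in(0,\ell)$ with $\ell=\log2$. For radial functions $\Delta=e^{-2t}\partial_t^2$, so a radial solution satisfies $-v_{tt}=e^{2t}u^q$ and $v(0)=v(\ell)=0$. Hence
\[
v(t)=\int_0^\ell g(t,s)e^{2s}u(s)^q\,ds,\qquad g(t,s)=\frac{\min(t,s)\,(\ell-\max(t,s))}\ell\le\frac{s(\ell-s)}\ell .
\]
The point is that this one-dimensional Green function, unlike that of a planar domain, is bounded by a multiple of $\varphi(s)$, uniformly in $t$. Indeed, the first eigenfunction is radial, since the first eigenvalue is simple, and $-\varphi_{tt}=\lambda e^{2t}\varphi\ge0$. So $\varphi$ is a positive concave function of $t$ that vanishes at $0$ and $\ell$, and therefore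
\[
\varphi(s)\ge\varphi(\tfrac\ell2)\,\frac{2\min(s,\ell-s)}\ell\ge c\,s(\ell-s).
\]
With $dx=2\pi e^{2s}ds$ for radial integrands, we conclude that
\[
v(t)\le C\int_0^\ell u^q\varphi\,e^{2s}ds\le C\int_\Omega u^q\varphi\,dx\le C(\kappa)
\]
by Lemma~\ref{lem:int}. The bound for $u$ follows by symmetry.
\end{proof}

For instance, for $p=1$ and $q\to\infty$ the radial solutions on the annulus, which exist by Proposition~\ref{prop:exist}, stay bounded, whereas on the disk all solutions satisfy $\|v\|_\infty\sim2\log q$.

\begin{thebibliography}{9}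

\bibitem{GT}
Gilbarg--Trudinger, Theorem~9.15.

\bibitem{KS}
Nikola Kamburov and Boyan Sirakov, \emph{Uniform a priori estimates for positive solutions of the Lane-Emden system in the plane}, arXiv:2205.02587 (2022).

\end{thebibliography}
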